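# Non-complete analytic linear metric spaces are $\sigma Z_n$-spaces for every $n$

## The theorem and the meaning of its terms

**Theorem 1.** Let $X$ be a non-complete analytic linear metric space, with completion $\bar X$. Then $X$ is a $\sigma Z_n$-space for every $n\in\mathbb N$. Moreover, $X\in\sigma\mathcal Z_n(\bar X)$ for every integer $n\ge 0$.

This answers a question posed in Taras Banakh, "Detecting $\sigma Z_n$-sets in topological groups and linear metric spaces", arXiv:1508.07297 (2015). We now unpack the statement.

All topological vector spaces (TVS) are real and Hausdorff, $\mathbb I=[0,1]$, $\mathbb I^0$ is a point, and $n\ge 0$ is an integer.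

**Definition (linear metric space).** A *linear metric space* is a metrizable TVS. Its topology is generated by a translation-invariant metric. It is *complete* if it is complete in such a metric, equivalently if $X$ equals its completion $\bar X$, the completely metrizable TVS that contains $X$ as a dense linear subspace.

**Definition (analytic).** A *Polish* space is a separable completely metrizable space. A space is *analytic* if it is metrizable and is a continuous image of a Polish space. In particular, analytic spaces are separable.

**Definition ($Z_n$-set).** Let $Y$ be a space, and give $C(\mathbb I^n,Y)$ the compact-open topology. A closed set $A\subset Y$ is a *$Z_n$-set* in $Y$ if the maps $\mathbb I^n\to Y\setminus A$ are dense in $C(\mathbb I^n,Y)$. A *$Z_\omega$-set* is a set that is a $Z_n$-set for every $n\in\mathbb N$.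

**Definition ($\sigma Z_n$).** For $0\le n\le\omega$, $\sigma\mathcal Z_n(Y)$ is the family of all subsets of $Y$ that can be covered by countably many $Z_n$-sets in $Y$. It is closed under subsets and countable unions. The space $Y$ is a *$\sigma Z_n$-space* if $Y\in\sigma\mathcal Z_n(Y)$.

So a closed set is a $Z_n$-set if every map of an $n$-cube can be pushed off it by an arbitrarily small move. For $n=0$ we are moving points, so $Z_0$-sets are exactly the closed nowhere dense sets, and $\sigma Z_0$-spaces are exactly the meager spaces. For $n=0$, Theorem 1 therefore says that a non-complete analytic linear metric space is meager. This is a classical theorem of Banach (in fact for metrizable groups), and we shall use it. Theorem 1 asks for more: countably many closed sets covering $X$, each of which can be avoided by paths, by squares, by $n$-cubes.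

The cover may depend on $n$. Dobrowolski and Mogilski asked whether every non-complete analytic linear metric space is a $\sigma Z_\omega$-space, and the answer is negative: the linear hull of the Erdős set $E=\ell_2\cap\mathbb Q^\omega$ in $\ell_2$ is not a $\sigma Z_\omega$-space. We quote this without proof. It shows that "for every $n$" in Theorem 1 cannot be improved to $\sigma Z_\omega$.

## $Z_n$-sets in linear spaces: tools and examples

The following textbook facts will be used.

* A finite-dimensional linear subspace $L$ of a TVS is closed and carries the Euclidean topology. So the closed unit ball $D$ of any norm on $L$ is compact, and for each neighborhood $W$ of $0$ there is $\delta>0$ with $\delta D\subset W$. An infinite-dimensional TVS is not locally compact, so its compact subsets have empty interior.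
* A complete linear metric space $Y$ has a complete translation-invariant metric $d$. Then $C(\mathbb I^n,Y)$ is completely metrized by $\max_t d(f(t),f'(t))$, and Baire's theorem applies both in $Y$ and in $C(\mathbb I^n,Y)$.
* The theorems of Tietze and Brouwer. Analytic subsets of a Polish space have the Baire property. Pettis' theorem: if $H$ is a non-meager set with the Baire property in a topological group (written additively), then $H-H$ is a neighborhood of $0$.

For a neighborhood $W$ of $0$, call maps $f,f'$ *$W$-close* if $f'(t)-f(t)\in W$ for all $t$. Since $\mathbb I^n$ is compact, the compact-open topology is the topology of uniform convergence, and the sets $\{f': f'\text{ is }W\text{-close to }f\}$ form a neighborhood base at $f$. So for a closed set $A\subset Y$: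

$$A\text{ is not a }Z_n\text{-set}\iff \text{there are } f\in C(\mathbb I^n,Y)\text{ and } W \text{ such that every map } W\text{-close to } f \text{ meets } A. \tag{1}$$

Here "meets $A$" means that the image meets $A$.

**(F1)** *Closed subsets and translates of $Z_n$-sets in a TVS are $Z_n$-sets.* A smaller closed set has a larger complement, and translations are homeomorphisms.

**(F2)** *For $m\le n$, every $Z_n$-set is a $Z_m$-set.* Given $f:\mathbb I^m\to Y$, let $\mathrm{pr}:\mathbb I^n\to\mathbb I^m$ be the projection, approximate $f\circ\mathrm{pr}$ by a map that misses $A$, and restrict it to $\mathbb I^m\times\{0\}$.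

**(F3)** *In a metrizable TVS, if $C$ is closed and $K$ is compact, then $C+K$ is closed.* If $c_i+k_i\to z$, pass to a subsequence with $k_i\to k\in K$; then $c_i\to z-k\in C$.

**Example (hyperplane).** Let $\varphi$ be a nonzero continuous linear functional on $Y$ and $A=\ker\varphi$. It is closed and nowhere dense, so it is a $Z_0$-set. It is not a $Z_1$-set. Choose $e$ with $\varphi(e)=1$ and let $f(t)=(2t-1)e$. If $|\varphi(f'(t)-f(t))|<1$ for all $t$, then $\varphi(f'(0))<0<\varphi(f'(1))$, so $f'$ meets $A$.

**Example (a point in the plane).** The set $\{0\}\subset\mathbb R^2$ is a $Z_1$-set: approximate a path by a polygonal path $f_0$. Its image is a finite union of segments, so there are arbitrarily small $x\notin -f_0(\mathbb I)$, and $f_0+x$ misses $0$. It is not a $Z_2$-set. Let $f$ be the inclusion $[-1,1]^2\to\mathbb R^2$. If $\|f'(s)-s\|_\infty\le1$ for all $s$, then $s\mapsto s-f'(s)$ maps the square to itself, and at a Brouwer fixed point $f'(s)=0$.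

**Example (compact sets).** Let $X$ be an infinite-dimensional linear metric space and $K\subset X$ compact. Then $K$ is a $Z_n$-set in $X$ for every $n$. Indeed, if $f\in C(\mathbb I^n,X)$, then $K-f(\mathbb I^n)$ is compact, so it contains no neighborhood of $0$. Hence there are arbitrarily small $x\notin K-f(\mathbb I^n)$, and for such $x$ the map $f+x$ misses $K$.

This settles Theorem 1 for $X=c_{00}\subset\ell_2$, the space of finitely supported sequences. It is the union of the compact sets $\{x:\ x_i=0\text{ for }i>k,\ \|x\|\le k\}$, so it is even a $\sigma Z_\omega$-space.

## Maps into finite-dimensional subspaces, and the $F_\sigma$ case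

In the last example we moved $f$ by a single constant vector. To do this for sets that are not compact, we first flatten $f$.

**Lemma 2.** Let $X_0$ be a dense linear subspace of a metrizable TVS $Y$, $f\in C(\mathbb I^n,Y)$, and $W$ a neighborhood of $0$. There is $f_0\in C(\mathbb I^n,Y)$, $W$-close to $f$, whose image is contained in a finite-dimensional linear subspace of $X_0$. Moreover, $f_0$ can be chosen so that $f_0(\mathbb I^n)$ lies in a finite union of affine subspaces of dimension $\le n$.

*Proof.* Choose a balanced neighborhood $W_1$ of $0$ (that is, $\lambda W_1\subset W_1$ for $|\lambda|\le1$) such that the sum of $2(n+1)$ copies of $W_1$ lies in $W$. By uniform continuity, take a triangulation of $\mathbb I^n$ so fine that $f(s)-f(t)\in W_1$ whenever $s,t$ lie in a common simplex. For each vertex $v$ choose $x_v\in X_0$ with $x_v-f(v)\in W_1$, which is possible because $X_0$ is dense. Put $f_0(t)=\sum_v\lambda_v(t)x_v$, where the $\lambda_v$ are the barycentric coordinates. This is continuous, with values in the span of the finitely many $x_v$. If $t$ lies in a simplex $\sigma$, then, since $\sum_{v\in\sigma}\lambda_v(t)=1$,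
$$f_0(t)-f(t)=\sum_{v\in\sigma}\lambda_v(t)\big[(x_v-f(v))+(f(v)-f(t))\big].$$
As $W_1$ is balanced, this is a sum of at most $2(n+1)$ elements of $W_1$, so it lies in $W$. On $\sigma$ the values of $f_0$ lie in the affine hull of at most $n+1$ points, which has dimension $\le n$. $\square$

**Example (the $F_\sigma$ case).** Let $X$ be a proper dense linear subspace of a complete linear metric space $Y$, and let $A\subset X$ be closed *in $Y$*. Then $A$ is a $Z_n$-set in $Y$ for every $n$. Suppose not, and take $f,W$ from (1). Choose a neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$, and by Lemma 2 a map $f_0$, $W_0$-close to $f$, with values in $X$. For each $x\in W_0$ the map $f_0+x$ is $W$-close to $f$, so it meets $A$, that is, $x\in A-f_0(\mathbb I^n)$. Hence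
$$W_0\subset A-f_0(\mathbb I^n)\subset X-X=X .$$
So the linear subspace $X$ contains a neighborhood of $0$, and therefore $X=Y$, a contradiction. Consequently, if $X$ is a countable union of sets closed in $Y$, then $X\in\sigma\mathcal Z_n(Y)$ for every $n$.

**Where this argument stops.** An analytic $X$ need not be a countable union of sets closed in $Y=\bar X$, and then we must cover pieces of $X$ by closed sets that leave $X$. For such a set $A$ the inclusion $W_0\subset A-f_0(\mathbb I^n)$ is no longer absurd: the right-hand side need not lie in $X$. Nor does it help to know that $A$ is nowhere dense, since a closed nowhere dense set plus a segment can contain an open set: take a hyperplane and a segment transverse to it. For instance, in $X=c_{00}$ the piece $\{x\in c_{00}:x_1=0\}$ is closed and nowhere dense in $X$, but its closure in $\ell_2$ is a hyperplane, which is not a $Z_1$-set. So a cover by nowhere dense sets, as in Banach's theorem, does not give a cover by $Z_1$-sets, and pieces must be chosen with care.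

## Differences of pieces, and the missing disc

Closing up a piece of $X$ loses the inclusion in $X$, but something survives for *two* pieces. Let $S$ be analytic with $S-S$ meager. A Baire category argument on a parametrization of $S$ will produce two pieces of $S$, with closures $A_1,A_2$ in $Y$, such that
$$A_2-A_1\subset F\quad\text{for some closed nowhere dense }F.$$
If $A_1$ is not a $Z_n$-set, then the translation argument gives $W_0\subset A_1-f_0(\mathbb I^n)$ with $f_0(\mathbb I^n)$ compact in a finite-dimensional $L\subset X$. Chopping $f_0(\mathbb I^n)$ into small discs, we shall see that $A_1-\delta D$ has nonempty interior for every $\delta>0$, where $D$ is a ball in $L$.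

These two facts would contradict each other if $A_2$ contained a disc $y+\delta D$: then $F\supset A_2-A_1\supset y+\delta D-A_1$, which has nonempty interior. But nothing forces $A_2$ to contain a disc parallel to $L$. The way out is to see what the absence of discs gives. We show that a closed set $B$ without discs parallel to $L$ *is* a $Z_n$-set, provided $B$ thickened along $L$ is a $Z_{n-1}$-set. The proviso has index $n-1$, so it can be supplied by induction.

## Closed sets without small discs

**Lemma 3.** Let $Y$ be a complete linear metric space, $L\subset Y$ a finite-dimensional linear subspace, $D$ the closed unit ball of some norm on $L$, $n\ge1$, $\varepsilon>0$, and $B\subset Y$ a closed set such that $B+\varepsilon D$ is a $Z_{n-1}$-set in $Y$. If $B$ contains no set $y+\delta D$ with $y\in Y$, $0<\delta\le\varepsilon$, then $B$ is a $Z_n$-set in $Y$.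

**Example.** Take $Y=\mathbb R^2$, $L=\mathbb R\times\{0\}$, $D=[-1,1]\times\{0\}$, $n=1$. Let $B=C\times\{0\}$ with $C$ the Cantor set. Then $B+\varepsilon D$ is a closed subset of the horizontal axis, so it is a $Z_0$-set, and $B$ contains no horizontal segment. The lemma says that paths can be pushed off $B$: a path crossing the axis is shifted sideways into a gap of $C$. The segment $[0,1]\times\{0\}$ is not a $Z_1$-set: a path close to $t\mapsto(\tfrac12,2t-1)$ crosses the axis at a point with first coordinate near $\tfrac12$. The proviso cannot be dropped either. The vertical line $B=\{0\}\times\mathbb R$ contains no horizontal segment, and it is not a $Z_1$-set by the hyperplane example; here $B+\varepsilon D$ is a strip, which has interior.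

*Proof of Lemma 3.* Let $h\in C(\mathbb I^n,Y)$ and let $W$ be a neighborhood of $0$. We must find $h_2:\mathbb I^n\to Y\setminus B$ that is $W$-close to $h$. Choose a neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$, and $\delta\in(0,\varepsilon]$ with $\delta D\subset W_0$. The plan is to make the set of dangerous parameters zero-dimensional, and then to move the map along $L$ by different vectors on different pieces of that set.

**Step 1: make the dangerous set zero-dimensional.** Put $E=B+\delta D$. It is closed by (F3) and contained in $B+\varepsilon D$, so it is a $Z_{n-1}$-set by (F1). For $1\le i\le n$ and $q\in\mathbb Q\cap[0,1]$ put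
$$M_{i,q}=\{t\in\mathbb I^n:t_i=q\}\cong\mathbb I^{n-1},\qquad O_{i,q}=\{h'\in C(\mathbb I^n,Y):h'(M_{i,q})\cap E=\emptyset\}.$$
The set $O_{i,q}$ is open, since $E$ is closed and $M_{i,q}$ is compact. It is dense: given $h'$ and a neighborhood $N$ of $0$, there is a map $k:M_{i,q}\to Y\setminus E$ that is $N$-close to $h'|M_{i,q}$, because $E$ is a $Z_{n-1}$-set. Let $r:\mathbb I^n\to M_{i,q}$ replace the $i$th coordinate by $q$. The map $h''=h'+(k-h')\circ r$ is $N$-close to $h'$ and equals $k$ on $M_{i,q}$, so $h''\in O_{i,q}$.

There are countably many pairs $(i,q)$ and $C(\mathbb I^n,Y)$ is completely metrizable. By Baire's theorem there is $h_1\in\bigcap_{i,q}O_{i,q}$ that is $W_0$-close to $h$. The set $T=h_1^{-1}(E)$ is compact and misses every $M_{i,q}$. So all coordinates of all points of $T$ are irrational.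

**Step 2: choose an escape vector near each dangerous parameter.** Let $t\in T$. As $B$ contains no translate of $\delta D$, we have $h_1(t)+\delta D\not\subset B$, so there is $u_t\in\delta D$ with $h_1(t)+u_t\notin B$. Since $B$ is closed and $t$ has irrational coordinates, there is an open box $Q_t\ni t$ with rational endpoints in $[0,1]$ such that $h_1(s)+u_t\notin B$ for all $s\in Q_t$. The boundary of $Q_t$ lies in a union of sets $M_{i,q}$, which $T$ misses. So $Q_t\cap T$ is clopen in $T$.

**Step 3: combine the escape vectors into one continuous map.** Choose $t_1,\dots,t_m\in T$ such that $Q_{t_1},\dots,Q_{t_m}$ cover the compact set $T$. The sets $T_j=(T\cap Q_{t_j})\setminus\bigcup_{i<j}Q_{t_i}$ form a partition of $T$ into clopen subsets. So the map $\kappa:T\to\delta D$ equal to $u_{t_j}$ on $T_j$ is continuous. Since $\delta D$ is homeomorphic to a cube (or a point), Tietze's theorem extends $\kappa$ to a continuous map $\tilde\kappa:\mathbb I^n\to\delta D$. (If $T=\emptyset$, take $\tilde\kappa=0$.) Put $h_2=h_1+\tilde\kappa$.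

**Step 4: check that $h_2$ misses $B$ and is close to $h$.** If $t\in T_j$, then $t\in Q_{t_j}$ and $h_2(t)=h_1(t)+u_{t_j}\notin B$. If $t\notin T$, then $h_1(t)\notin B+\delta D$. Were $h_2(t)\in B$, then $h_1(t)=h_2(t)-\tilde\kappa(t)\in B+\delta D$, because $D=-D$; so $h_2(t)\notin B$. Finally, $h_2-h$ takes values in $W_0+\delta D\subset W_0+W_0\subset W$. $\square$

Note the two roles of the thickening. Step 1 needs $E=B+\delta D$, and not just $B$, to be a $Z_{n-1}$-set. In return, outside $T$ the map $h_1$ is so far from $B$ in the direction of $L$ that the uncontrolled values of Tietze's extension do no harm.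

## A criterion in terms of $S-S+L$

**Theorem 4.** Let $Y$ be a complete linear metric space, $X_0\subset Y$ a dense linear subspace, and $S\subset Y$ an analytic subset such that $S-S+L$ is meager in $Y$ for every finite-dimensional linear subspace $L\subset X_0$. Then $S\in\sigma\mathcal Z_n(Y)$ for every $n\ge0$.

For Theorem 1 take $S=X_0=X$ and $Y=\bar X$: then $S-S+L=X$. It is not enough here that $S-S$ is meager. If $S$ is a closed hyperplane in $\ell_2$, then $S-S=S$ is meager, but $S\notin\sigma\mathcal Z_1(\ell_2)$, as Theorem 7 will show. The hypothesis fails for this $S$: a dense $X_0$ is not contained in $S$, and $S+L=\ell_2$ for any line $L\subset X_0$ not in $S$. The reason for including $L$ in the hypothesis is that it makes the class of admissible sets stable under thickening by $L$, so that the induction can feed Lemma 3.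

*Proof.* Let $\mathcal S$ be the family of analytic sets $S\subset Y$ such that $S-S+L$ is meager in $Y$ for every finite-dimensional linear $L\subset X_0$. First, the stability:
$$S\in\mathcal S,\ L\subset X_0\text{ finite-dimensional linear}\ \Longrightarrow\ S+L\in\mathcal S. \tag{2}$$
Indeed, $S+L$ is a continuous image of $S\times L$, hence analytic, and $(S+L)-(S+L)+L'=S-S+(L+L')$ is meager, as $L+L'\subset X_0$ is finite-dimensional.

We prove $\mathcal S\subset\sigma\mathcal Z_n(Y)$ by induction on $n$. The empty set is trivial. For $n=0$ and $s\in S$, the set $S\subset s+(S-S)$ is meager (take $L=\{0\}$), that is, $S\in\sigma\mathcal Z_0(Y)$. Now let $n\ge1$ and $\mathcal S\subset\sigma\mathcal Z_{n-1}(Y)$, and suppose, for a contradiction, that some $S\in\mathcal S$ is not in $\sigma\mathcal Z_n(Y)$.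

**Step 1: pass to a part of $S$ that is bad everywhere.** Let $g:P_0\to S$ be a continuous surjection from a Polish space, and let $\mathcal U$ be a countable base of $P_0$. Put
$$P=P_0\setminus\bigcup\{U\in\mathcal U:g(U)\in\sigma\mathcal Z_n(Y)\}.$$
This is closed in $P_0$, hence Polish, and $g(P_0\setminus P)\in\sigma\mathcal Z_n(Y)$ as a countable union. Since $S\notin\sigma\mathcal Z_n(Y)$, we have $P\ne\emptyset$.

Let $V\subset P$ be nonempty and relatively open. There is $U\in\mathcal U$ with $\emptyset\ne U\cap P\subset V$. As $U$ meets $P$, it was not removed, so $g(U)\notin\sigma\mathcal Z_n(Y)$. But $g(U\setminus P)\in\sigma\mathcal Z_n(Y)$, so $g(U\cap P)\notin\sigma\mathcal Z_n(Y)$, and hence $g(V)\notin\sigma\mathcal Z_n(Y)$. In particular, for every nonempty open $V\subset P$,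
$$A_V:=\overline{g(V)}\ \text{ (closure in }Y)\ \text{ is not a }Z_n\text{-set in }Y. \tag{3}$$

**Step 2: find two pieces whose difference is nowhere dense.** By hypothesis with $L=\{0\}$, $S-S\subset\bigcup_kF_k$ with $F_k$ closed and nowhere dense in $Y$. The sets $\{(p,q)\in P\times P:g(q)-g(p)\in F_k\}$ are closed and cover the nonempty Polish space $P\times P$. By Baire's theorem one of them contains a nonempty open rectangle $V_1\times V_2$, so $g(V_2)-g(V_1)\subset F_k$. Put $F=F_k$. As $F$ is closed and subtraction is continuous,
$$A_{V_2}-A_{V_1}\subset F,\qquad F\text{ closed and nowhere dense}. \tag{4}$$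

**Step 3: show that the first piece becomes fat when thickened along some $L$.** Put $A=A_{V_1}$. By (3) and (1) there are $f\in C(\mathbb I^n,Y)$ and a neighborhood $W$ of $0$ such that every map $W$-close to $f$ meets $A$. Choose an open neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$. By Lemma 2 choose $f_0$, $W_0$-close to $f$, with $f_0(\mathbb I^n)\subset L$ for some finite-dimensional linear $L\subset X_0$. For each $x\in W_0$ the map $f_0+x$ is $W$-close to $f$, so $f_0(t)+x\in A$ for some $t$. Thus $W_0\subset A-f_0(\mathbb I^n)$.

Let $D$ be the closed unit ball of some norm on $L$, and let $\delta>0$. The compact set $f_0(\mathbb I^n)\subset L$ is covered by finitely many sets $l_i+\delta D$ with $l_i\in L$. Hence $W_0\subset\bigcup_i(A-l_i-\delta D)$, a finite union of sets that are closed by (F3). A finite union of closed nowhere dense sets contains no nonempty open set. So some $A-l_i-\delta D$ has nonempty interior, and after translation by $l_i$,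
$$A_{V_1}-\delta D\ \text{ has nonempty interior in }Y\text{ for every }\delta>0. \tag{5}$$

**Step 4: inside the second piece, find a piece to which Lemma 3 applies.** We use the $L$ and $D$ just found. By (2), $S+L\in\mathcal S$, so the inductive hypothesis gives $S+L\subset\bigcup_kE_k$ with $Z_{n-1}$-sets $E_k$ in $Y$. The sets $\{(p,u)\in V_2\times D:g(p)+u\in E_k\}$ are closed in $V_2\times D$ and cover this Polish space. By Baire's theorem there are a nonempty open $V\subset V_2$, a nonempty relatively open $J\subset D$, and $k$ with $g(V)+J\subset E_k$. The interior of $D$ in $L$ is dense in $D$, so $J$ meets it, and there are $u\in J$ and $\varepsilon>0$ with $u+\varepsilon D\subset J$. (If $L=\{0\}$, this is trivial.)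

Put $B=A_V$. For each $w\in\varepsilon D$ we have $g(V)+u+w\subset E_k$, and $E_k$ is closed, so $B+u+w\subset E_k$. Hence $B+\varepsilon D\subset E_k-u$. The set $B+\varepsilon D$ is closed by (F3), and $E_k-u$ is a $Z_{n-1}$-set by (F1); so $B+\varepsilon D$ is a $Z_{n-1}$-set, again by (F1).

**Step 5: extract a disc and reach the contradiction.** By (3), $B$ is not a $Z_n$-set. By Lemma 3 it must therefore contain a disc: there are $y\in Y$ and $\delta\in(0,\varepsilon]$ with $y+\delta D\subset B\subset A_{V_2}$. By (4),
$$F\supset A_{V_2}-A_{V_1}\supset y+\delta D-A_{V_1}=y-(A_{V_1}-\delta D).$$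
The last set has nonempty interior by (5), while $F$ is nowhere dense. This contradiction proves $\mathcal S\subset\sigma\mathcal Z_n(Y)$ and completes the induction. $\square$

The order of choices matters. The subspace $L$ comes from the failure of $A_{V_1}$ to be a $Z_n$-set. Only then is the inductive hypothesis applied to $S+L$, and the disc parallel to $L$ is found in a piece of the *other* set $A_{V_2}$.

## From the completion back to the space

Theorem 4 gives $Z_n$-sets in $Y$. The next lemma brings them down to $X$.

**Lemma 5.** Let $X$ be a dense linear subspace of a metrizable TVS $Y$. If $A$ is a $Z_n$-set in $Y$, then $A\cap X$ is a $Z_n$-set in $X$.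

*Proof.* The set $A\cap X$ is closed in $X$. Let $f\in C(\mathbb I^n,X)$. Approximate $f$ by a map $f':\mathbb I^n\to Y\setminus A$. The set $f'(\mathbb I^n)$ is compact and $A$ is closed, so every map sufficiently close to $f'$ misses $A$. By Lemma 2 with $X_0=X$ there are such maps with values in $X$, arbitrarily close to $f'$. $\square$

**Theorem 6.** If $X$ is any meager linear metric space (not necessarily analytic or separable), then every analytic subset of $X$ belongs to $\sigma\mathcal Z_n(X)$ for every $n$.

*Proof.* Let $Y=\bar X$.

**Step 1: $X$ is meager in $Y$.** Write $X=\bigcup_kF_k$ with $F_k$ closed and nowhere dense in $X$, and let $\overline{F_k}$ be the closures in $Y$. If a nonempty open $O\subset Y$ were contained in $\overline{F_k}$, then $\emptyset\ne O\cap X\subset\overline{F_k}\cap X=F_k$, which is impossible. So each $\overline{F_k}$ is nowhere dense in $Y$.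

**Step 2: apply the criterion.** Let $S\subset X$ be analytic and put $X_0=X$. For every finite-dimensional linear $L\subset X$ we have $S-S+L\subset X$, which is meager in $Y$. By Theorem 4, $S\in\sigma\mathcal Z_n(Y)$ for all $n$.

**Step 3: return to $X$.** Intersect the covering $Z_n$-sets with $X$. By Lemma 5, $S\in\sigma\mathcal Z_n(X)$. $\square$

The last ingredient is Banach's theorem: a non-complete analytic metrizable group is meager. For a linear metric space $X$ it follows quickly from the textbook facts. Let $X$ be analytic, with $Y=\bar X\ne X$. As $X$ is separable, $Y$ is Polish. Suppose $X$ is not meager in itself. Then $X$ is not meager in $Y$: if $C$ is closed and nowhere dense in $Y$, then $C\cap X$ is nowhere dense in $X$, for $O\cap X\subset C$ with $O$ nonempty and open in $Y$ would give $O\subset\overline{O\cap X}\subset C$. Since $X$ is analytic, it has the Baire property in $Y$. By Pettis' theorem, $X=X-X$ is a neighborhood of $0$ in $Y$, so $X=Y$, a contradiction.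

*Proof of Theorem 1.* By Banach's theorem $X$ is meager. Apply Theorem 6 and its proof with $S=X$. Step 2 gives $X\in\sigma\mathcal Z_n(\bar X)$, and Step 3 gives $X\in\sigma\mathcal Z_n(X)$, for every $n$. $\square$

## Which analytic linear subspaces are $\sigma Z_n$ in the ambient space

**Theorem 7.** Let $H$ be an analytic linear subspace of a complete linear metric space $Y$. Then $H\in\sigma\mathcal Z_n(Y)$ if and only if $H$ is *not* a closed linear subspace of codimension $\le n$ in $Y$.

The hyperplane and the point in the plane, seen above, are instances of the exceptional case, with $n=1$ and $n=2$ (for the hyperplane, when $Y$ is complete and separable, so that it is analytic).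

*Proof.* Let $M=\overline H$, a closed linear subspace of $Y$ and itself a complete linear metric space. If $M$ has finite codimension $k$, then $Y/M\cong\mathbb R^k$, and the quotient map has a continuous linear section. So $Y=M\oplus N$ topologically, with $\dim N=k$. The three cases below exhaust all possibilities.

**Case (a): $\operatorname{codim}M>n$, possibly infinite; we push cubes off $M$ by translation.** We show that $M$ is a $Z_n$-set in $Y$, so $H\in\sigma\mathcal Z_n(Y)$. Let $\pi:Y\to Y/M$ be the quotient map, $f\in C(\mathbb I^n,Y)$, and $W$ an open neighborhood of $0$. Choose an open neighborhood $W_0$ of $0$ with $W_0+W_0\subset W$. By Lemma 2 (with $X_0=Y$) take $f_0$, $W_0$-close to $f$, with $f_0(\mathbb I^n)$ in a finite union of affine subspaces of dimension $\le n$. Then $R=\pi(f_0(\mathbb I^n))$ lies in a finite union of affine subspaces of dimension $\le n$ of the TVS $Y/M$, which is Hausdorff because $M$ is closed. These affine subspaces are closed, and they are proper since $\dim Y/M\ge n+1$, so they are nowhere dense. Hence $R$, and also $-R$, is nowhere dense. As $\pi(W_0)$ is open and nonempty, there is $x\in W_0$ with $\pi(x)\notin-R$. Then $\pi(f_0(t)+x)\ne0$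 for all $t$. So $f_0+x$ misses $M$, and it is $W$-close to $f$.

**Case (b): $\operatorname{codim}M=k\le n$ and $H\ne M$; we apply Theorem 1 inside $M$.** Here $H$ is a non-complete analytic linear metric space with completion $M$, so $H\in\sigma\mathcal Z_n(M)$ by Theorem 1. It remains to see that a $Z_n$-set $A$ in $M$ is a $Z_n$-set in $Y=M\oplus N$. It is closed in $Y$. Given $f=(f_M,f_N):\mathbb I^n\to M\oplus N$, approximate $f_M$ by $f_M':\mathbb I^n\to M\setminus A$. The map $(f_M',f_N)$ is close to $f$. It misses $A$, because a point of $A\subset M$ has its $M$-component in $A$. Hence $H\in\sigma\mathcal Z_n(Y)$.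

**Case (c): $H=M$ is closed of codimension $k\le n$; Brouwer's theorem forbids a cover.** Suppose $H\subset\bigcup_iA_i$ with $Z_n$-sets $A_i$ in $Y$. By Baire's theorem in the complete space $H$, some $A=A_i$ contains $y+(U\cap H)$ for some $y\in H$ and some neighborhood $U$ of $0$ in $Y$. By (F2), $A$ is a $Z_k$-set. Let $\rho:Y\to H$ be the projection along $N$, let $\theta:Y\to\mathbb R^k$ be a continuous linear surjection with kernel $H$, and let $e:\mathbb R^k\to N$ be the linear right inverse of $\theta$. Consider
$$f:[-1,1]^k\to Y,\qquad f(s)=y+e(s).$$
Then $\theta f(s)=s$ and $\rho f(s)=y$. Let $f':[-1,1]^k\to Y$ be so close to $f$ that $\|\theta f'(s)-s\|_\infty\le1$ and $\rho f'(s)-y\in U$ for all $s$. The map $s\mapsto s-\theta f'(s)$ sends $[-1,1]^k$ to itself, so by Brouwer it has a fixed point $s$. There $\theta f'(s)=0$, that is, $f'(s)\in H$, and so $f'(s)=\rho f'(s)\in y+(U\cap H)\subset A$. Thus no map sufficiently close to $f$ misses $A$. As $[-1,1]^k\cong\mathbb I^k$, this contradicts that $A$ is a $Z_k$-set. $\square$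

## Equivalent forms of non-completeness, and subgroups

**Corollary 8.** For an analytic linear metric space $X$ the following are equivalent: $X$ is non-complete; $X$ is meager; $X$ is a $\sigma Z_n$-space for some $n$; $X$ is a $\sigma Z_n$-space for all $n$.

*Proof.* If $X$ is non-complete, then it is a $\sigma Z_n$-space for all $n$ by Theorem 1 (and, for $n=0$, by Banach's theorem). This trivially gives the property for some $n$, which implies that $X$ is meager by (F2) with $m=0$. Finally, a complete linear metric space is a nonempty Baire space, so it is not meager in itself; hence a meager $X$ is non-complete. $\square$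

**Corollary 9.** Let $H$ be an analytic additive subgroup of a complete linear metric space $Y$, and let $X_0\subset Y$ be a dense linear subspace with $H+L\ne Y$ for every finite-dimensional linear subspace $L\subset X_0$. Then $H\in\sigma\mathcal Z_n(Y)$ for all $n$.

*Proof.* Let $L\subset X_0$ be finite-dimensional and linear. Then $H-H+L=H+L$ is an analytic subgroup of $Y$. We show that it is meager; then Theorem 4 applies with $S=H$. Suppose it is not meager. Its closure is a closed subgroup of $Y$ with nonempty interior, hence an open subgroup. Since $Y$ is connected, the closure is all of $Y$. As $H+L$ is separable, $Y$ is separable, hence Polish, and the analytic set $H+L$ has the Baire property in $Y$. By Pettis' theorem, $H+L=(H+L)-(H+L)$ contains a neighborhood of $0$. So $H+L$ is itself an open subgroup of the connected group $Y$, and $H+L=Y$, contrary to the hypothesis. $\square$
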